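\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Subquadratic word problems on one tape\\ beyond virtually nilpotent groups}


\begin{abstract}
We show that a finitely generated group whose word problem is solved by a deterministic single-tape Turing machine in time $o(n^2)$ need not be virtually nilpotent. The first Grigorchuk group is a counterexample: its word problem is solved in time $O(n^{1+\alpha}(\log n)^3)$ with $\alpha\approx 0.767$. The machine carries along the input a compressed form of the product of the letters read so far, a labeled tree with $O(n^{\alpha})$ nodes, of which only $O(\log n)$ change when one more letter is read. For iterated permutational wreath products over the Grigorchuk group the same method gives word problems whose optimal exponents are known exactly and accumulate at $2$.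
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $G$ be a group and $S$ a finite generating set of $G$ closed under inversion. The \emph{word problem} of $G$ with respect to $S$ is the language
\[
\mathrm{WP}(G,S)=\{w\in S^{*}: w=_G e\}.
\]
Our machine model is a deterministic Turing machine with one read/write tape, which initially contains the input. A fixed finite number of tracks is allowed, as part of the tape alphabet. Let $\mathrm{DTIME}_1(t(n))$ be the class of languages solved by such a machine in time $O(t(n))$, and $\mathrm{DTIME}_1(o(t(n)))$ the class of those solved in time $o(t(n))$. Membership of $\mathrm{WP}(G,S)$ in the classes below does not depend on $S$, and we write $\mathrm{WP}_G$.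

Let $\gamma(n)$ be the growth function of $G$, the number of elements that are products of at most $n$ generators. We use two known results.
\begin{itemize}
\item[(N)] $\mathrm{WP}_G\in\mathrm{DTIME}_1(n\log n)$ if and only if $G$ is virtually nilpotent.
\item[(L)] $\mathrm{WP}_G\notin\mathrm{DTIME}_1(o(n\log\gamma(n)))$. In particular, if $G$ has exponential growth, then $\mathrm{WP}_G\notin\mathrm{DTIME}_1(o(n^2))$.
\end{itemize}
So the word problem takes time $O(n\log n)$ for virtually nilpotent groups, and cannot be solved in time $o(n^2)$ for groups of exponential growth. Bondarenko \cite{Bondarenko} asks whether there is a gap: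
\begin{quote}
\emph{Does $\mathrm{WP}_G\in\mathrm{DTIME}_1(o(n^2))$ imply that $G$ is virtually nilpotent?}
\end{quote}

The bound (L) suggests where to look. Consider a machine that passes over its input once and carries with it a description of the product of the letters read so far. If the description takes $\ell(n)$ cells and can be updated in a few passes over it, the whole computation takes time about $n\,\ell(n)$. There are $\gamma(n)$ products to distinguish, so $\ell(n)$ is at least of order $\log\gamma(n)$, and (L) says that no machine takes time $o(n\log\gamma(n))$. A group of intermediate growth in which elements have descriptions of size close to $\log\gamma(n)$ \emph{that are easy to update} should therefore answer the question negatively. We show that this is so.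

\subsection*{Results}
Let $\eta$ be the unique root in $(0,1)$ of
\begin{equation}\label{eq:eta}
\eta+\eta^2+\eta^3=2 .
\end{equation}
The left side is increasing in $\eta$; it is $1.9975\ldots$ at $0.81$ and $2.0021\ldots$ at $0.811$, so $0.81<\eta<0.811$. Put
\[
\alpha=\frac{\log 2}{\log(2/\eta)},\qquad\text{so that}\quad (2/\eta)^{\alpha}=2,\qquad 0<\alpha<0.77,
\]
the last inequality because $\log 2/\log(2/0.811)<0.768$; in fact $\alpha\approx0.767$. Put also
\[
\beta_k=1-(1-\alpha)^k ,\qquad\text{so that}\quad \beta_0=0,\quad \beta_1=\alpha,\quad \beta_k=\alpha(1-\beta_{k-1})+\beta_{k-1},\quad \beta_k\to1 .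
\]

The first Grigorchuk group $\mathfrak G=\langle a,b,c,d\rangle$ is defined in Section~\ref{sec:portraits}. It permutes the set $X$ of infinite binary sequences with finitely many zeros. Let $W_0=A$ be any nontrivial finite group, and let
\[
W_k=W_{k-1}\wr_X\mathfrak G=\Big(\bigoplus_{X}W_{k-1}\Big)\rtimes\mathfrak G\qquad(k\ge1).
\]
These groups come from Bartholdi and Erschler \cite{BE}; nothing from that paper is used here.

\begin{theorem}\label{thm:grig}
$\mathrm{WP}_{\mathfrak G}\in\mathrm{DTIME}_1\big(n^{1+\alpha}(\log n)^3\big)\subset\mathrm{DTIME}_1(n^{1.77})\subset\mathrm{DTIME}_1(o(n^2))$, and $\mathfrak G$ is not virtually nilpotent. So the answer to the question is \textbf{no}.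
\end{theorem}

\begin{theorem}\label{thm:wreath}
For every $k\ge1$,
\[
\mathrm{WP}_{W_k}\in\mathrm{DTIME}_1\big(n^{1+\beta_k}(\log n)^3\big)\qquad\text{and}\qquad \mathrm{WP}_{W_k}\notin\mathrm{DTIME}_1\big(o(n^{1+\beta_k})\big).
\]
In particular $W_k$ is not virtually nilpotent, its word problem is in $\mathrm{DTIME}_1(o(n^2))$, its optimal exponent is exactly $1+\beta_k$, and these exponents tend to $2$.
\end{theorem}

\begin{theorem}\label{thm:cited}
\textup{(a)} For every $\varepsilon>0$, $\mathrm{WP}_{\mathfrak G}\notin\mathrm{DTIME}_1(n^{1+\alpha-\varepsilon})$.

\textup{(b)} There is an absolute constant $\varepsilon_0>0$ such that, for every finitely generated group $G$, $\mathrm{WP}_G\in\mathrm{DTIME}_1\big(o(n\log n\,(\log\log n)^{\varepsilon_0})\big)$ implies that $G$ is virtually nilpotent.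
\end{theorem}

By Theorem~\ref{thm:cited}(a) the exponent in Theorem~\ref{thm:grig} is optimal. Theorem~\ref{thm:wreath} leaves a factor $(\log n)^3$ between its two bounds. Theorem~\ref{thm:cited} combines (L) with cited theorems on growth; Theorem~\ref{thm:wreath} is proved here from (N) and (L) alone.

\subsection*{The method}
An element $g$ of $\mathfrak G$ is described by what it does to the first letter of a sequence and by two further elements $g_0,g_1$, its \emph{sections}, which act on the rest. Iterating until the sections are generators or trivial gives a labeled binary tree, the \emph{portrait} of $g$. Three facts make portraits the right description.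
\begin{enumerate}
\item They are easy to update: multiplying by one generator changes the portrait only along one path of length $O(\log n)$ and next to it (Section~\ref{sec:portraits}).
\item They are small. For suitable weights of the generators the two sections have total weight at most $\eta\approx0.81$ times that of $g$, up to an additive constant. The worst case for the number of nodes is an even split of the weight, so the size satisfies $L(x)\approx 2L(\eta x/2)$, which gives $n^{\alpha}$ nodes (Section~\ref{sec:size}).
\item They can be stored on one tape as an unordered list that travels with the head (Section~\ref{sec:machine}).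
\end{enumerate}
For $W_k$ one nests portraits (Section~\ref{sec:wreath}). Its lower bound needs words realizing the maximal rate in (2), which we construct by a substitution (Section~\ref{sec:lower}).

\section{Portraits in the Grigorchuk group}\label{sec:portraits}

\subsection*{The group}
All actions are on the right. Let $a,b,c,d$ be the permutations of the set of infinite binary sequences given by
\begin{gather*}
(0v)^a=1v,\quad (1v)^a=0v,\qquad (0v)^b=0v^a,\quad (1v)^b=1v^c,\\
(0v)^c=0v^a,\quad (1v)^c=1v^d,\qquad (0v)^d=0v,\quad (1v)^d=1v^b ,
\end{gather*}
and let $\mathfrak G$ be the group they generate. Put $\rho=1^\infty=111\cdots$. Reading the rules along a sequence $1^m0t$, we see that each of $b,c,d$ either fixes it or flips the first letter of $t$; the flip is omitted by $d$, $c$, $b$ when $m\equiv0,1,2 \pmod 3$, respectively, and made by the other two. Hence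
\begin{equation}\label{eq:klein}
\begin{minipage}{0.82\textwidth}
$b,c,d$ fix $\rho$; on each $1^m0t$ exactly two of them flip the first letter of $t$ and the third acts trivially.
\end{minipage}
\end{equation}
It follows that $a,b,c,d$ are involutions and that $\{e,b,c,d\}$ is a Klein four-group: the product of any two of $b,c,d$ is the third. We call $b,c,d$ the \emph{Klein letters}.

For $g\in\mathfrak G$ write $(iy)^g=i^g\,y^{g_i}$, where $i\in\{0,1\}$, $i^g=i+\pi_g$ with $\pi_g\in\mathbb Z/2$, and $g_0,g_1\in\mathfrak G$ are the \emph{sections} of $g$. On generators:
\[
\begin{array}{c|cccc}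
g & a& b& c& d\\ \hline
(g_0,g_1) & (e,e)& (a,c) & (a,d) & (e,b)\\
\pi_g & 1&0&0&0
\end{array}
\]
Since $(iy)^{gh}=(i^g y^{g_i})^h$,
\begin{equation}\label{eq:cocycle}
\pi_{gh}=\pi_g+\pi_h,\qquad (gh)_i=g_i\,h_{i^g}.
\end{equation}
As $\mathfrak G$ is a group of permutations, $g$ is determined by the triple $(g_0,g_1,\pi_g)$. For finite binary strings $v$ put $g_\varnothing=g$, where $\varnothing$ is the empty string, and $g_{vi}=(g_v)_i$.

\begin{lemma}\label{lem:orbit}
The set $X$ of infinite binary sequences with finitely many zeros is a single orbit of $\mathfrak G$. In particular $\mathfrak G$ is infinite.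
\end{lemma}
\begin{proof}
Each generator changes at most one letter, so $X$ is invariant. Two elements of $X$ agree from some place on, so it suffices to show by induction on $m$ that any prefix of length $m$ can be changed into any other by generators that alter only the first $m$ letters, whatever follows. For $m=1$ use $a$. For $m+1$, prefixes with the same last letter are joined by induction. If the last letters differ, bring the first $m$ letters to the form $1^{m-1}0$; by \eqref{eq:klein} some Klein letter now flips letter $m+1$ and nothing else, and it remains to adjust the first $m$ letters.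
\end{proof}

\subsection*{Portraits}
Let $\mathcal N=\{e,a,b,c,d\}$. The table shows that $\mathcal N$ is closed under taking sections. Let $|g|$ be the word length of $g\in\mathfrak G$ in $a,b,c,d$.

\begin{lemma}\label{lem:halving}
$|g_i|\le(|g|+1)/2$ for $i=0,1$. Hence $|g_v|-1\le(|g|-1)/2^{|v|}$ for every string $v$.
\end{lemma}
\begin{proof}
A shortest word for $g$ contains neither $aa$ nor two adjacent Klein letters. So it alternates between $a$ and Klein letters, and has at most $(|g|+1)/2$ Klein letters. By \eqref{eq:cocycle}, $g_i$ is the product of one section of each letter; $a$ contributes $e$ and a Klein letter contributes at most one letter. The second claim follows by iterating $|g_i|-1\le(|g|-1)/2$.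
\end{proof}

\begin{definition}
The \emph{portrait} $P(g)$ is the tree of all strings $v$ such that $g_{v'}\notin\mathcal N$ for every proper prefix $v'$ of $v$. A node $v$ with $g_v\in\mathcal N$ is a leaf, labeled $g_v$. Any other node is internal, has the two children $v0,v1$, and is labeled $\pi_{g_v}\in\{0,1\}$.
\end{definition}

The elements of $\mathcal N$ are exactly those of length at most $1$. So for an internal node $v$, Lemma~\ref{lem:halving} gives $2^{|v|}\le|g|-1$. Thus $P(g)$ is finite, and
\begin{equation}\label{eq:depth}
\text{if } |g|\le n,\ n\ge1,\ \text{then every node of } P(g) \text{ has depth at most } 1+\log_2 n .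
\end{equation}
The portrait determines $g$: it gives the triple $(g_{v0},g_{v1},\pi_{g_v})$ of each internal node, and one works up from the leaves. Also, $g=e$ if and only if $P(g)$ is a single leaf labeled $e$.

\begin{example}\label{ex:portrait}
By \eqref{eq:cocycle}, $(ab)_0=b_1=c$ and $(ab)_1=b_0=a$, so $P(ab)$ has a root labeled $1$ and leaves $c,a$. Multiplying by $a$ changes only the root label, since the sections of $a$ are trivial. Multiplying $aba$ by $d$ gives $(abad)_0=(aba)_0d_0=c$ and $(abad)_1=(aba)_1d_1=ab$, so the leaf $a$ is replaced by the portrait of $ab$; see Figure~\ref{fig:portraits}. Multiplying once more by $d$ must bring back $aba$. The section at $1$ is multiplied by $d_1=b$; as it swaps the first letter, its section at $1$ is multiplied by $b_0=a$ and its section at $0$ by $b_1=c$. Both leaves below the node $1$ become $e$. Now this node carries the triple $(e,e,1)$, which is the triple of $a$, so it collapses to a leaf labeled $a$.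
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=9mm,sibling distance=14mm,
 inn/.style={circle,draw,inner sep=1.5pt},lf/.style={rectangle,draw,inner sep=2.5pt}]
\begin{scope}
\node[inn]{$1$} child{node[lf]{$c$}} child{node[lf]{$a$}};
\node at (0,-2.6) {$ab$};
\end{scope}
\begin{scope}[xshift=4cm]
\node[inn]{$0$} child{node[lf]{$c$}} child{node[lf]{$a$}};
\node at (0,-2.6) {$aba$};
\end{scope}
\begin{scope}[xshift=8cm]
\node[inn]{$0$} child{node[lf]{$c$}} child{node[inn]{$1$} child{node[lf]{$c$}} child{node[lf]{$a$}}};
\node at (0,-2.6) {$abad$};
\end{scope}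
\end{tikzpicture}
\caption{The portraits of $ab$, $aba$ and $abad$ in the Grigorchuk group. The left child of a node $v$ is $v0$, the right child is $v1$. A circle is an internal node; its label says whether the section there fixes ($0$) or swaps ($1$) the first letter. A square is a leaf, labeled by the section itself.}
\label{fig:portraits}
\end{figure}

\subsection*{Multiplying by a generator}
The example shows all that can happen. We store the portrait as a set of records $(v;\text{label of }v)$ and count \emph{elementary operations}: looking up, changing, inserting or deleting the record with a given key $v$. The label of a node shows whether the node is a leaf.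

For $s\in\{a,b,c,d\}$ the following procedure $\mathrm{RMUL}(v,s)$ replaces the portrait of $g_v$, stored below the node $v$, by the portrait of $g_vs$.
\begin{enumerate}
\item \emph{$v$ is a leaf, with label $\lambda$.} If $\lambda s\in\mathcal N$, relabel $v$ by $\lambda s$. Otherwise \emph{split}: make $v$ internal with label $\pi_{\lambda s}$ and add leaves $v0,v1$ labeled $(\lambda s)_0,(\lambda s)_1$.
\item \emph{$v$ is internal, with label $\pi$.} If $s=a$, replace $\pi$ by $\pi+1$. If $s$ is a Klein letter, let $i$ be the letter with $i+\pi=0$ and $j=1-i$; perform $\mathrm{RMUL}(vi,s_0)$ if $s_0=a$ (and nothing if $s_0=e$), and then $\mathrm{RMUL}(vj,s_1)$. In either case finish with the \emph{collapse test} at $v$: if $v0$ and $v1$ are both leaves, and their labels together with the current label of $v$ form one of the triples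
\[
(e,e,0),\quad(e,e,1),\quad(a,c,0),\quad(a,d,0),\quad(e,b,0)
\]
of $e,a,b,c,d$, delete $v0,v1$ and make $v$ a leaf labeled by the corresponding element.
\end{enumerate}

\begin{lemma}\label{lem:rmul}
$\mathrm{RMUL}(\varnothing,s)$ turns $P(g)$ into $P(gs)$. If $|g|\le n$ with $n\ge2$, it uses $O(\log n)$ elementary operations.
\end{lemma}
\begin{proof}
\emph{Correctness.} We argue by induction on the height of the tree below $v$. In case 1, $\lambda s\notin\mathcal N$ happens only if one of $\lambda,s$ is $a$ and the other a Klein letter. The sections of $\lambda a$ are those of $\lambda$, and the sections of $as$ are $s_1,s_0$. All lie in $\mathcal N$, so the split yields $P(\lambda s)$.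

In case 2, \eqref{eq:cocycle} gives $\pi_{g_vs}=\pi+\pi_s$ and $(g_vs)_l=g_{vl}\,s_{l+\pi}$ for $l\in\{0,1\}$. So just before the collapse test, by induction, the trees below $v0,v1$ are the portraits of the two sections of $g_vs$, and $v$ carries the label $\pi_{g_vs}$. If $g_vs\in\mathcal N$, its sections are in $\mathcal N$, both children are leaves, and the test produces the leaf $g_vs$. If $g_vs\notin\mathcal N$, its triple is not one of the five listed, because a triple determines its element. Then nothing collapses, and the tree is the portrait.

\emph{Cost.} A call with $s=a$ makes no further calls. A call at an internal node with a Klein letter makes at most one call with $a$, and one with the Klein letter $s_1$ at a child. So $\mathrm{RMUL}(\varnothing,s)$ descends one path of the portrait, treats at most one sibling at each step, and climbs back making collapse tests. This is a bounded number of elementary operations per level, and \eqref{eq:depth} applies.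
\end{proof}

\subsection*{Locating $\rho^{g^{-1}}$}
For the wreath products we also need to know which point $g$ moves to $\rho$.

\begin{lemma}\label{lem:locate}
Start at the root of $P(g)$. At an internal node $v$ with label $\pi$, go to $vi$, where $i+\pi=1$. At the leaf $v$ reached in this way, with label $\lambda$,
\[
\rho^{g^{-1}}=v\rho\ \text{ if }\lambda\in\{e,b,c,d\},\qquad \rho^{g^{-1}}=v0\rho\ \text{ if }\lambda=a .
\]
\end{lemma}
\begin{proof}
Since $(iy)^{g_v}=(i+\pi)\,y^{g_{vi}}$ and $\rho=1\rho$, we have $(iy)^{g_v}=\rho$ if and only if $i+\pi=1$ and $y^{g_{vi}}=\rho$. At the leaf we need $y=\rho^{\lambda^{-1}}$, which is $\rho$ for $\lambda\in\{e,b,c,d\}$ and $0\rho$ for $\lambda=a$.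
\end{proof}

For $g=abad$ in Figure~\ref{fig:portraits} the path is $1$, then $10$, with leaf $c$. So $\rho^{g^{-1}}=10\rho$; indeed $10\rho\mapsto00\rho\mapsto01\rho\mapsto11\rho=\rho\mapsto\rho$ under $a,b,a,d$.

\section{The size of portraits and of inverted orbits}\label{sec:size}

From now on $u$ denotes a word in $\{a,b,c,d\}^*$ and $|u|$ its length. The \emph{inverted orbit} of $u$ is
\[
\mathcal O(u)=\{\rho^{p^{-1}}: p\text{ a prefix of }u\}\subset X .
\]
It is what must be remembered beyond the portrait in the wreath products, and it obeys the same recursion, so we treat both at once.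

\begin{proposition}\label{prop:size}
There is a constant $C$ such that for every $n\ge1$ and every word $u$ of length at most $n$, representing $g\in\mathfrak G$, the portrait $P(g)$ has at most $Cn^{\alpha}$ nodes and $|\mathcal O(u)|\le Cn^{\alpha}$.
\end{proposition}

\subsection*{Section words}
For $u=z_1\cdots z_q$ and $i\in\{0,1\}$, the \emph{section word} $u_i$ is obtained from $u$ by replacing each $z_j$ by its section at the letter $i^{z_1\cdots z_{j-1}}$, where the section $e$ is the empty word. By \eqref{eq:cocycle} it represents the section at $i$ of the element represented by $u$. Each letter of $u$ contributes one of its two sections to $u_0$ and the other to $u_1$. With ordinary length this only gives $|u_0|+|u_1|\le|u|+1$ for alternating words, which allows trees of linear size, too large for a subquadratic algorithm. We need the total size to \emph{drop} by a factor, which is possible with weights.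

\subsection*{The weights}
Almost every Klein letter $x$ in an alternating word can be paired with a letter $a$, and $a$ has trivial sections. So we want weights for which the two sections of $x$ weigh $\eta$ times as much as $ax$, for $x=b,c,d$:
\begin{equation}\label{eq:contract}
\|a\|+\|c\|=\eta(\|a\|+\|b\|),\quad \|a\|+\|d\|=\eta(\|a\|+\|c\|),\quad \|b\|=\eta(\|a\|+\|d\|).
\end{equation}
To see where \eqref{eq:eta} comes from, regard $\eta$ for a moment as a free parameter. With $\|a\|+\|b\|=1$, \eqref{eq:contract} forces $\|b\|=\eta^3$, $\|a\|=1-\eta^3$, $\|c\|=\eta+\eta^3-1$, $\|d\|=\eta^2+\eta^3-1$. We shall also replace $cd$ by $b$, which must not increase the weight: $\|b\|\le\|c\|+\|d\|$, that is, $\eta+\eta^2+\eta^3\ge2$. The smallest $\eta$ allowed is given by equality, which is \eqref{eq:eta}. With this $\eta$,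
\[
\|a\|=1-\eta^3,\qquad\|b\|=\eta^3,\qquad\|c\|=1-\eta^2,\qquad\|d\|=1-\eta .
\]
These are positive and at most $1$, they satisfy \eqref{eq:contract}, and $\|b\|=\|c\|+\|d\|$. For a word $u$ let $\|u\|$ be the sum of the weights of its letters, so $\|u\|\le|u|$.

Call $u$ \emph{normalized} if it has no two adjacent Klein letters. Let $\nu(u)$ be the normalized word obtained by replacing each maximal block of Klein letters by its product in $\{e,b,c,d\}$; pairs $aa$ are not canceled.

\begin{lemma}\label{lem:normalize}
The word $\nu(u)$ represents the same element as $u$, $\|\nu(u)\|\le\|u\|$, and $\mathcal O(\nu(u))=\mathcal O(u)$.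
\end{lemma}
\begin{proof}
The first claim is clear. For the second, each of $\|b\|,\|c\|,\|d\|$ is at most the sum of the other two, since $\|b\|=\|c\|+\|d\|$. For the third, if $p=p'z$ with $z$ a product of Klein letters, then $\rho^{p^{-1}}=\rho^{z^{-1}p'^{-1}}=\rho^{p'^{-1}}$, as Klein letters fix $\rho$. So only the empty prefix and the prefixes ending in $a$ matter for $\mathcal O(u)$, and these represent the same elements for $u$ and for $\nu(u)$.
\end{proof}

Canceling $aa$ would lose a point: $\mathcal O(aa)=\{\rho,0\rho\}$, while the inverted orbit of the empty word is $\{\rho\}$. This is why $\nu$ leaves $aa$ alone.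

\begin{lemma}\label{lem:contraction}
If $u$ is normalized, then $\|u_0\|+\|u_1\|\le\eta\|u\|+2(1-\eta)$. For every word $u$, $\mathcal O(u)\subset0\,\mathcal O(u_0)\cup1\,\mathcal O(u_1)$.
\end{lemma}
\begin{proof}
Let $u$ contain the letter $a$ exactly $r$ times, and let $x_1,\dots,x_q$ be its Klein letters. As $u$ is normalized, $q\le r+1$. By \eqref{eq:contract},
\[
\|u_0\|+\|u_1\|=\sum_{j=1}^q\eta(\|a\|+\|x_j\|)\le\eta\Big((r+1)\|a\|+\sum_{j=1}^q\|x_j\|\Big)=\eta\|u\|+\eta\|a\| ,
\]
and $\eta\|a\|=\eta(1-\eta^3)=(1-\eta)(\eta+\eta^2+\eta^3)=2(1-\eta)$.

Let $p$ be a prefix of $u$ and $\rho^{p^{-1}}=iy$. Then $(iy)^p=\rho=1\rho$ gives $y^{p_i}=\rho$, and $p_i$ is represented by a prefix of $u_i$. So $y\in\mathcal O(u_i)$.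
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:size}]
We follow the recursion until the words have bounded weight. Let $T(u)$ be the following tree of strings, with a normalized word $\omega_v$ at each node $v$. The root carries $\omega_\varnothing=\nu(u)$. A node $v$ with $\|\omega_v\|\le4$ is a leaf. If $\|\omega_v\|>4$, then $v$ is internal and has two children $v0,v1$ with $\omega_{vi}=\nu((\omega_v)_i)$, where $(\omega_v)_i$ is the section word. By Lemmas~\ref{lem:normalize} and \ref{lem:contraction},
\begin{equation}\label{eq:children}
\|\omega_{v0}\|+\|\omega_{v1}\|\le\eta\|\omega_v\|+2(1-\eta)\qquad(v\text{ internal}).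
\end{equation}

\emph{$T(u)$ has $O(n^\alpha)$ nodes.} Let $N_\ell$ be the number of internal nodes at level $\ell$ and $\Sigma_\ell$ the sum of their weights $\|\omega_v\|$. Then $N_\ell\le2^\ell$, $N_\ell\le\Sigma_\ell/4$, $\Sigma_0\le n$, and $\Sigma_{\ell+1}\le\eta\Sigma_\ell+2(1-\eta)N_\ell$ by \eqref{eq:children}. The first bound on $N_\ell$ is good near the root, the second far from it. From $N_\ell\le2^\ell$ we get
\[
\Sigma_\ell\le\eta^\ell n+2^\ell
\]
by induction, because $\eta2^\ell+2(1-\eta)2^\ell=(2-\eta)2^\ell\le2^{\ell+1}$. Let $\ell_0=\lceil\log n/\log(2/\eta)\rceil$. Then $(2/\eta)^{\ell_0}\ge n$, so $\eta^{\ell_0}n\le2^{\ell_0}$ and $\Sigma_{\ell_0}\le2\cdot2^{\ell_0}$; moreover $2^{\ell_0}\le2n^{\alpha}$. From $N_\ell\le\Sigma_\ell/4$ we get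
\[
\Sigma_{\ell+1}\le\Big(\eta+\frac{1-\eta}2\Big)\Sigma_\ell=\theta\,\Sigma_\ell,\qquad \theta=\frac{1+\eta}2<1 ,
\]
so beyond level $\ell_0$ the weights decay geometrically. Altogether
\[
\sum_\ell N_\ell\le\sum_{\ell<\ell_0}2^\ell+\frac14\sum_{\ell\ge\ell_0}\Sigma_\ell
\le2^{\ell_0}+\frac14\cdot\frac{2\cdot2^{\ell_0}}{1-\theta}=2^{\ell_0}\Big(1+\frac1{1-\eta}\Big)=O(n^{\alpha}).
\]
So $T(u)$ is a finite tree in which every internal node has two children. It has one more leaf than internal nodes, hence $O(n^{\alpha})$ nodes.

\emph{Conclusion.} Let $\mathcal L$ be the set of normalized words of weight at most $4$. It is finite, since all four letters have positive weight. By induction down the tree, $\omega_v$ represents $g_v$, and by Lemmas~\ref{lem:normalize} and \ref{lem:contraction}, $\mathcal O(u)\subset\bigcup_v v\,\mathcal O(\omega_v)$ over the leaves $v$ of $T(u)$. Since $\omega_v\in\mathcal L$ for these, $|\mathcal O(u)|=O(n^\alpha)$. Finally, a node of $P(g)$ is either an internal node of $T(u)$ or of the form $vz$ with $v$ a leaf of $T(u)$ and $z$ a node of $P(g_v)$. Here $g_v$ is represented by a word of $\mathcal L$, so $P(g_v)$ has bounded size, and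 $P(g)$ has $O(n^\alpha)$ nodes.
\end{proof}

\section{A traveling dictionary, and the word problem of $\mathfrak G$}\label{sec:machine}

If the portrait stayed at the left end of the tape, each input letter would have to be fetched from distance up to $n$, which costs order $n^2$ in all. So the portrait must travel with the head. A \emph{dictionary} is a finite set of records $(\text{key};\text{value})$ with distinct keys, where keys are strings over a fixed finite alphabet and values come from a fixed finite set. We keep it on one track as an unordered list of records, each written as a delimiter, the key, and one cell for the value, with different symbols for delimiters, keys and values. Both ends of the list are marked. A \emph{work block} on further tracks holds a bounded number of strings, all beginning at the same cell, normally the left end of the list. The elementary operations are those of Section~\ref{sec:portraits}, with the key taken from the work block.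

\begin{lemma}\label{lem:dictionary}
Suppose that the dictionary has at most $N\ge1$ records and that its keys and the strings in the work block have length at most $L\ge1$. Then an elementary operation takes $O(NL^2)$ steps, and moving list and work block one cell to the right takes $O(NL)$ steps.
\end{lemma}
\begin{proof}
Moving the work block by one cell takes $O(L)$ steps: sweep over it, carrying the symbols of one cell in the finite control. To search for a key, move the work block to the cell after the delimiter of each record in turn. There the two keys lie one above the other and are compared in $O(L)$ steps. Advancing to the next record means moving the block by $O(L)$ cells, in $O(L^2)$ steps. So the search takes $O(NL^2)$ steps, and so does the way back. The value found, or the absence of the key, is kept in the finite control. A value is changed in place. A new record is written at the end of the list, where the search for an absent key stops. A record is deleted by moving the remainder of the list left by one cell, $O(L)$ times, each time in one sweep of $O(NL)$ steps. The last claim is again one sweep.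
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:grig}]
Let $w=s_1\cdots s_n\in\{a,b,c,d\}^*$, $n\ge2$, be the input, and let $p_j$ be the element represented by $s_1\cdots s_j$. The machine keeps $P(p_j)$ as a dictionary whose list begins at the cell of the next letter to be read. Initially it consists of the single record $(\varnothing;e)$ for $P(e)$. To read $s_j$, the machine performs $\mathrm{RMUL}(\varnothing,s_j)$, keeping the address of the current node in the work block and the current generator in the finite control. No stack is needed: after the descent and the treatment of siblings, the machine climbs back by removing the last letter of the address, and each collapse test looks up the labels anew. Then it moves list and work block one cell to the right. At the end it accepts if and only if the list is the single record $(\varnothing;e)$, that is, $p_n=e$.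

By Proposition~\ref{prop:size} and \eqref{eq:depth}, each $P(p_j)$ has $O(n^\alpha)$ nodes, with addresses of length $O(\log n)$. During an update $O(\log n)$ elementary operations are made (Lemma~\ref{lem:rmul}), each adding at most one record, so the number of records remains $O(n^\alpha)$. The addresses grow by at most a constant. Thus Lemma~\ref{lem:dictionary} applies with $N=O(n^\alpha)$ and $L=O(\log n)$. Local changes of the work block (extending or shortening the address, forming the address of a child) take $O(L)$ steps each and are absorbed. One letter costs $O(\log n)\cdot O(n^{\alpha}\log^2n)$ steps, and the whole computation takes $O(n^{1+\alpha}(\log n)^3)$ steps. As $\alpha<0.77$, this is $O(n^{1.77})$.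

Finally, $\mathfrak G$ is infinite (Lemma~\ref{lem:orbit}) and a torsion group by Grigorchuk \cite{Grigorchuk}. A finitely generated nilpotent torsion group is finite, because the factors of its lower central series are finitely generated abelian torsion groups. A subgroup of finite index in a finitely generated group is finitely generated, so a finitely generated virtually nilpotent torsion group is finite as well. Hence $\mathfrak G$ is not virtually nilpotent.
\end{proof}

The group $W_1$ of Theorem~\ref{thm:wreath} gives a second negative answer, which does not use \cite{Grigorchuk}.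

\section{Wreath products: the upper bound}\label{sec:wreath}

\subsection*{Words in $W_k$}
An element of $W_k$, $k\ge1$, is a pair $(f,g)$ with $g\in\mathfrak G$ and $f:X\to W_{k-1}$ equal to $e$ outside a finite set; the product is
\[
(f,g)(f',g')=(f\cdot{}^gf',\,gg'),\qquad {}^gf'(x)=f'(x^g).
\]
We think of a \emph{lamp} at each $x\in X$, whose state $f(x)$ is an element of $W_{k-1}$. For $s\in W_{k-1}$ let $s^\rho\in W_k$ have value $s$ at $\rho$, value $e$ elsewhere, and trivial $\mathfrak G$-part. Right multiplication of $(f,g)$ by $s^\rho$ multiplies by $s$ the lamp at the point $x$ with $x^g=\rho$, that is, at $x=\rho^{g^{-1}}$. Let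
\[
S_0=A\setminus\{e\},\qquad S_k=\{a,b,c,d\}\cup\{s^\rho:s\in S_{k-1}\}.
\]
This set is finite and closed under inversion. Conjugating $s^\rho$ by elements of $\mathfrak G$ moves it to any lamp, by Lemma~\ref{lem:orbit}, so by induction $S_k$ generates $W_k$.

Let $k\ge1$ and $w=s_1\cdots s_n\in S_k^*$, and let $p_j$ be the $\mathfrak G$-part of $s_1\cdots s_j$. For $x\in X$ let $w_x\in S_{k-1}^*$ be the word formed, in order, by those $s$ for which $s_j=s^\rho$ and $x^{p_{j-1}}=\rho$. Then $w$ represents $(f,p_n)$ with $f(x)$ the image of $w_x$. Let $V(w)$ be the set of $x$ with $w_x$ nonempty. Each letter $s^\rho$ belongs to exactly one $w_x$, so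
\begin{gather}
\sum_{x}|w_x|\le n ,\label{eq:sum}\\
w=_{W_k}e\iff p_n=e\ \text{ and }\ w_x=_{W_{k-1}}e\ \text{ for all }x\in V(w).\label{eq:trivial}
\end{gather}
Let $\bar w$ be the word over $\{a,b,c,d\}$ obtained from $w$ by deleting all letters $s^\rho$. The $p_{j-1}$ are represented by prefixes of $\bar w$, so $V(w)\subset\mathcal O(\bar w)$, and Proposition~\ref{prop:size} gives
\begin{equation}\label{eq:lamps}
|V(w)|\le Cn^{\alpha}\qquad(n=|w|\ge1).
\end{equation}
So few lamps are ever touched. This makes it affordable to store all of them, each in the same way, recursively.

\subsection*{The dictionary}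
For $x\in X$ let $\tau(x)$ be the finite string obtained by deleting all trailing $1$s, so $x=\tau(x)\rho$. Define a dictionary $D_k(w)$ for $w\in S_k^*$ as follows. $D_0(w)$ is one record, with empty key and the image of $w$ in $A$ as its value. For $k\ge1$ and $|w|=n$,
\[
D_k(w)=\{(v;\text{label of }v):v\text{ a node of }P(p_n)\}\ \cup\bigcup_{x\in V(w)}\tau(x)\cdot D_{k-1}(w_x),
\]
where $\tau(x)\cdot$ means prefixing every key by $\tau(x)$ and a separator. The number of separators in a key shows to which level its record belongs. $D_k$ of the empty word is the single record with empty key and value $e$.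

\begin{lemma}\label{lem:count}
For each $k$ there is a constant $C_k$ such that for every nonempty $w\in S_k^*$ the dictionary $D_k(w)$ has at most $C_k|w|^{\beta_k}$ records, and all its keys have length at most $C_k\log m$ whenever $|w|\le m$ and $m\ge2$.
\end{lemma}
\begin{proof}
\emph{Key lengths.} The case $k=0$ is trivial. Let $k\ge1$. All prefixes of $w$ have $\mathfrak G$-parts of length at most $m$, so the nodes of the portrait in $D_k(w)$ have length $O(\log m)$ by \eqref{eq:depth}. For $x\in V(w)$ we have $x=\rho^{g^{-1}}$ with $|g|\le m$, so Lemma~\ref{lem:locate} and \eqref{eq:depth} give $|\tau(x)|\le2+\log_2m$. As all words $w_x$ have length at most $m$, induction on $k$ applies.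

\emph{Number of records.} The case $k=0$ is trivial. Let $k\ge1$, $n=|w|\ge1$ and $\beta=\beta_{k-1}<1$. By Proposition~\ref{prop:size}, induction, concavity of $t\mapsto t^\beta$, \eqref{eq:sum} and \eqref{eq:lamps},
\[
\# D_k(w)\le Cn^\alpha+C_{k-1}\sum_{x\in V(w)}|w_x|^\beta\le Cn^\alpha+C_{k-1}|V(w)|^{1-\beta}n^\beta\le C_kn^{\alpha(1-\beta)+\beta}=C_kn^{\beta_k}
\]
for a suitable $C_k$; here $\alpha\le\alpha(1-\beta)+\beta=\beta_k$.
\end{proof}

\subsection*{Updating and time}
To turn $D_k(w)$ into $D_k(ws)$ for $s\in S_k$:
\begin{itemize}
\item If $k=0$, multiply the value by $s$.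
\item If $k\ge1$ and $s\in\{a,b,c,d\}$, perform $\mathrm{RMUL}(\varnothing,s)$ on the portrait of the $\mathfrak G$-part.
\item If $k\ge1$ and $s=\sigma^\rho$ with $\sigma\in S_{k-1}$, find $x=\rho^{g^{-1}}$ for the current $\mathfrak G$-part $g$ by Lemma~\ref{lem:locate}, and form $\tau(x)$: at the leaf $v$ this is $v0$ if the label is $a$, and $v$ without its trailing $1$s otherwise. Every $D_{k-1}(w_x)$ contains a record with empty key. So look up the key consisting of $\tau(x)$ and a separator. If it is absent, then $w_x$ is empty; insert this key with value $e$, which creates $\tau(x)\cdot D_{k-1}(w_x)$. Then update the part with prefix $\tau(x)$ by the letter $\sigma$, in the same way and with this prefix in front of all keys.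
\end{itemize}
This is correct by the definition of $w_x$. As $k$ is fixed, one letter costs $O(\log n)$ elementary operations, where $n\ge2$ is the length of the whole input.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:wreath}]
Let $n\ge2$ be the length of the input, and let the machine of Section~\ref{sec:machine} carry $D_k$ of the current prefix of the input, with composite keys. By Lemma~\ref{lem:count}, $D_k$ of a prefix has $O(n^{\beta_k})$ records with keys of length $O(\log n)$. During an update this remains true, since $O(\log n)=O(n^{\beta_k})$ records are added at most and keys grow by at most a constant. By Lemma~\ref{lem:dictionary} one letter costs $O(\log n)\cdot O(n^{\beta_k}\log^2n)$ steps, and moving everything by one cell costs less. At the end, by \eqref{eq:trivial} and induction, the input represents $e$ if and only if every portrait in the list is a single root leaf labeled $e$ and every value in $A$ is $e$. That is, every value in the list is $e$ and every key at a level with a portrait has an empty last component, which is checked in one scan. The total time is $O(n^{1+\beta_k}(\log n)^3)$.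
\end{proof}

\section{Wreath products: the lower bound}\label{sec:lower}

By (L) we need many elements in the balls of $W_k$. A word over $\{a,b,c,d\}$ with a large inverted orbit visits many lamps, and its visits can be used to set them independently. So we show that the bound $|\mathcal O(u)|=O(n^\alpha)$ is attained up to a constant factor. It is convenient to count only the points
\[
\mathcal O'(u)=\{\rho^{h^{-1}}:h\text{ a prefix of }u\text{ ending in a Klein letter}\}\subset\mathcal O(u).
\]

\begin{lemma}\label{lem:double}
For every word $u$, $|\mathcal O'(u)|\ge|\mathcal O'(u_0)|+|\mathcal O'(u_1)|$.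
\end{lemma}
\begin{proof}
We show that $i\,\mathcal O'(u_i)\subset\mathcal O'(u)$ for $i=0,1$; the two sets are disjoint. Let $u=z_1\cdots z_q$. By the table in Section~\ref{sec:portraits}, a Klein letter of $u_i$ comes from a Klein letter $z_j$ read at the letter $1$, that is, with $i^{z_1\cdots z_{j-1}}=1$. Put $h=z_1\cdots z_j$. Then $i^h=1$, and $h_i$ is represented by the prefix of $u_i$ ending at the given Klein letter. With $y=\rho^{(h_i)^{-1}}$ we get $(iy)^h=1\,y^{h_i}=1\rho=\rho$, so $iy\in\mathcal O'(u)$.
\end{proof}

To obtain doubling we want words whose two section words are both essentially a given word $Q$: up to replacing some letters $b$ by $cd$, and up to a letter $a$ at the ends. Consider the substitution on words in the blocks $ab,ac,ad$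
\[
\zeta(ab)=ab\,ad\,ac,\qquad \zeta(ac)=ab\,ab,\qquad\zeta(ad)=ac\,ac .
\]

\begin{example}
Read $\zeta(ab)=abadac$ starting at the letter $0$. The first $a$ leads to $1$; there $b$ gives $c$; $a$ leads to $0$; there $d$ gives nothing; $a$ leads to $1$; there $c$ gives $d$. The section word is $cd$, which equals $b$ in $\mathfrak G$, and we end at $1$. Starting at $1$, we read $b$ at $0$, $d$ at $1$ and $c$ at $0$; the section word is $aba$, and we end at $0$. So both section words are essentially $ab$. Accordingly $\mathcal O'(ab)=\{0\rho\}$ has one point and $\mathcal O'(abadac)=\{0\rho,10\rho\}$ has two.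
\end{example}

\begin{lemma}\label{lem:orbitlower}
There is $\delta>0$ such that for all large $n$ some word $U$ of length at most $n$ satisfies $|\mathcal O'(U)|\ge\delta n^\alpha$.
\end{lemma}
\begin{proof}
The section words of the three images, with the letter at which the reading ends, are as follows. The first line is the example; in the other two, the Klein letter read at $1$ gives $c$ or $d$, respectively, and the one read at $0$ gives $a$.
\begin{center}
\begin{tabular}{c|c|c}
block & start at $0$ & start at $1$\\ \hline
$\zeta(ab)=abadac$ & $cd$, end at $1$ & $aba$, end at $0$\\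
$\zeta(ac)=abab$ & $ca$, end at $0$ & $ac$, end at $1$\\
$\zeta(ad)=acac$ & $da$, end at $0$ & $ad$, end at $1$
\end{tabular}
\end{center}

Let $Q=ax_1\cdots ax_r$ with $x_j\in\{b,c,d\}$ and $Q_j=ax_1\cdots ax_j$. Let $Q_j^\flat$ stand for any word obtained from $Q_j$ by replacing some letters $b$ (possibly none) by $cd$, and $Q^\flat$ for such a word obtained from $Q$. \emph{Claim: in reading $\zeta(Q)$ from the letter $1$, after $j$ blocks the section word is some $Q_j^\flat$ if we are at $1$, and some $Q_j^\flat a$ if we are at $0$.} This holds for $j=0$. Suppose it holds for $j$. If we are at $1$, the next block appends $aba$ and leads to $0$, or appends $ac$ or $ad$ and stays at $1$. If we are at $0$, the word ends with an extra $a$; the next block appends $cd$ and leads to $1$, or appends $ca$ or $da$ and stays at $0$. In all six cases the claim holds for $j+1$. In reading $\zeta(Q)$ from the letter $0$, the same claim holds for $a\cdot(\text{section word})$, which initially is $a=Q_0a$ at $0$. Therefore, as words,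
\[
\zeta(Q)_1\in\{Q^\flat,Q^\flat a\},\qquad a\,\zeta(Q)_0\in\{Q^\flat,Q^\flat a\},
\]
where $Q^\flat$ may be different words in the two cases.

Since $cd=b$ in $\mathfrak G$, each prefix of $Q$ ending in a Klein letter represents the same element as some prefix of $Q^\flat$ ending in a Klein letter. A final $a$ is irrelevant for $\mathcal O'$. Hence $\mathcal O'(\zeta(Q)_1)\supset\mathcal O'(Q)$. Also, a prefix of $a\,\zeta(Q)_0$ ending in a Klein letter is $ah$ with $h$ such a prefix of $\zeta(Q)_0$, and $\rho^{h^{-1}}=(\rho^{(ah)^{-1}})^a$. So $\mathcal O'(\zeta(Q)_0)\supset\mathcal O'(Q)^a$. By Lemma~\ref{lem:double}, $|\mathcal O'(\zeta(Q))|\ge2|\mathcal O'(Q)|$, and therefore $|\mathcal O'(\zeta^j(ab))|\ge2^j$.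

It remains to bound the length. By \eqref{eq:contract} the blocks have weights $\|ab\|=1$, $\|ac\|=\eta$, $\|ad\|=\eta^2$, and $\zeta$ multiplies weight by exactly $2/\eta$:
\[
\|\zeta(ab)\|=1+\eta+\eta^2=\tfrac2\eta\cdot1,\qquad \|\zeta(ac)\|=2=\tfrac2\eta\cdot\eta,\qquad \|\zeta(ad)\|=2\eta=\tfrac2\eta\cdot\eta^2 .
\]
Each block has two letters and weight at least $\eta^2$, so $\zeta^j(ab)$ has length at most $2\eta^{-2}(2/\eta)^j$. For large $n$ take the largest $j$ for which this bound is at most $n$, and $U=\zeta^j(ab)$. Then $(2/\eta)^j>\eta^3n/4$, and $2^j=((2/\eta)^j)^\alpha>(\eta^3/4)^\alpha n^\alpha$.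
\end{proof}

\begin{lemma}\label{lem:growth}
Let $\gamma_k$ be the growth function of $W_k$ with respect to $S_k$. There is $\delta_k>0$ such that $\log\gamma_k(n)\ge\delta_kn^{\beta_k}$ for all $n\ge1$.
\end{lemma}
\begin{proof}
We use induction on $k$. For $k=0$, $\gamma_0(n)=|A|\ge2$ for $n\ge1$, and $\beta_0=0$. Let $k\ge1$ and $\beta=\beta_{k-1}$. For large $n$ let $U$ be as in Lemma~\ref{lem:orbitlower}, put $q=|\mathcal O'(U)|$, so $1\le q\le n$, and $R=\lfloor n/q\rfloor\ge n/(2q)$. For each $y\in\mathcal O'(U)$ choose a prefix $h_y$ of $U$ with $\rho^{h_y^{-1}}=y$; distinct $y$ have distinct $h_y$. Let $\varphi$ be any map from $\mathcal O'(U)$ to the ball of radius $R$ in $W_{k-1}$. For each $y$ insert into $U$, right after the prefix $h_y$, a word of length at most $R$ for $\varphi(y)$ with every letter $s$ replaced by $s^\rho$. The inserted letters do not affect the $\mathfrak G$-part, so they act on the lamp $\rho^{h_y^{-1}}=y$. The resulting word has length at most $n+qR\le2n$. It represents $(f,g)$, where $f$ is $\varphi$ extended by $e$ and $g$ is the element represented by $U$. Different $\varphi$ give different elements, so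
\[
\log\gamma_k(2n)\ge q\log\gamma_{k-1}(R)\ge\delta_{k-1}\,q\Big(\frac n{2q}\Big)^{\beta}= \frac{\delta_{k-1}}{2^{\beta}}\,q^{1-\beta}n^\beta\ge\delta'n^{\alpha(1-\beta)+\beta}=\delta'n^{\beta_k}
\]
for some $\delta'>0$, by $q\ge\delta n^\alpha$ and $\beta<1$. As $\gamma_k$ is nondecreasing and $\gamma_k(1)\ge2$, decreasing the constant gives the claim for all $n\ge1$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:wreath}]
By Lemma~\ref{lem:growth}, $n^{1+\beta_k}=O(n\log\gamma_k(n))$, so (L) gives $\mathrm{WP}_{W_k}\notin\mathrm{DTIME}_1(o(n^{1+\beta_k}))$. If $W_k$ were virtually nilpotent, then by (N) its word problem would be in $\mathrm{DTIME}_1(n\log n)$, which is contained in $\mathrm{DTIME}_1(o(n^{1+\beta_k}))$ because $\beta_k>0$, a contradiction. Since $\beta_k<1$, the upper bound of Section~\ref{sec:wreath} is $o(n^2)$, and $1+\beta_k\to2$.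
\end{proof}

\section{Two consequences of known growth theorems}\label{sec:cited}

\begin{proof}[Proof of Theorem~\ref{thm:cited}]
(a) Erschler and Zheng \cite{EZ} proved that
\[
\lim_{n\to\infty}\frac{\log\log\gamma_{\mathfrak G}(n)}{\log n}=\frac{\log2}{\log\lambda_0},
\]
where $\lambda_0$ is the positive root of $X^3-X^2-2X-4$. Substituting $X=2/\eta$ and multiplying by $\eta^3/4$ turns this polynomial into $2-\eta-\eta^2-\eta^3$, which is $0$ by \eqref{eq:eta}. So $\lambda_0=2/\eta$ and the limit is $\alpha$. Hence $n\log\gamma_{\mathfrak G}(n)\ge n^{1+\alpha-\varepsilon/2}$ for large $n$, so $n^{1+\alpha-\varepsilon}=o(n\log\gamma_{\mathfrak G}(n))$, and (L) applies.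

(b) Shalom and Tao \cite{ST} proved that there is an absolute constant $C>0$ with the following property: if a ball of some radius $R>\exp(\exp(Cq^C))$ in a Cayley graph of $G$ has at most $R^q$ elements, then $G$ is virtually nilpotent. Suppose that $G$ is not virtually nilpotent. For large $R$ let $q$ be the integer part of $\big(\frac{\log\log R}{2C}\big)^{1/C}$. Then
\[
\exp(\exp(Cq^C))\le\exp\big(\exp(\tfrac12\log\log R)\big)=\exp\big(\sqrt{\log R}\big)<R ,
\]
so $\gamma(R)>R^q$. As $q\ge\frac12\big(\frac{\log\log R}{2C}\big)^{1/C}$ for large $R$, there is $\delta>0$ with
\[
\log\gamma(R)\ge\delta\,\log R\,(\log\log R)^{1/C}\qquad\text{for all large }R.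
\]
With $\varepsilon_0=1/C$, (L) shows that $\mathrm{WP}_G\notin\mathrm{DTIME}_1\big(o(n\log n\,(\log\log n)^{\varepsilon_0})\big)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BE} Bartholdi and Erschler, \emph{Growth of permutational extensions}, Invent. Math. (2012).
\bibitem{Bondarenko} Ievgen Bondarenko, \emph{The word problem and growth of groups}, arXiv:2403.11148 (2024).
\bibitem{EZ} Erschler and Zheng, \emph{Growth of periodic Grigorchuk groups}, Invent. Math. \textbf{219} (2020).
\bibitem{Grigorchuk} Grigorchuk, Funct. Anal. Appl. \textbf{14} (1980).
\bibitem{ST} Shalom and Tao, \emph{A finitary version of Gromov's polynomial growth theorem}, GAFA \textbf{20} (2010).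
\end{thebibliography}

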